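\title{Cup products on flag varieties and PRV components\\ of stable multiplicity one}

\begin{abstract}
Cup products of cohomology groups of line bundles on the flag variety of a semisimple group $G$ realize certain irreducible components of tensor products $U\otimes V$. Dimitrov and Roth conjectured that every generalized PRV component of stable multiplicity one arises in this way. We attach to a generalized PRV component a Levi subgroup $L$ and an $L$-module $N$ spanned by the root spaces of a set $M$ of roots. We prove that the component has stable multiplicity one if and only if $\mathbb C[N]^L=\mathbb C$, and that it comes from a cup product if and only if $M$ lies in an open half-space. The two conditions differ for the component $V_{\varpi_2+\varpi_3+\varpi_5}$ of $V_{3\varpi_4}\otimes V_{2\varpi_1+2\varpi_5}$ for $\mathrm{Spin}_{10}$, so the conjecture is false. It holds for $G$ exactly when every simple factor of $G$ is of type $A_n$, $B_n$, $C_n$, $D_4$ or $G_2$.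
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a connected, simply connected semisimple algebraic group over $\mathbb C$, let $B\supset T$ be a Borel subgroup and a maximal torus, let $\mathcal W$ be the Weyl group, and let $X=G/B$ be the complete flag variety. The positive roots are those of the Lie algebra of $B$. For a dominant integral weight $\lambda$ let $V_\lambda$ be the irreducible $G$-module of highest weight $\lambda$, and for any integral weight $\kappa$ let $\overline\kappa$ be the dominant weight in $\mathcal W\kappa$. Since $G$ is simply connected, the integral weights are the characters of $T$, and every line bundle on $X$ is one of the $G$-equivariant bundles $\mathcal L_\kappa=G\times_B\mathbb C_\kappa$. By the Borel--Weil--Bott theorem, a line bundle on $X$ has nonzero cohomology in at most one degree, this cohomology is an irreducible $G$-module, and every irreducible $G$-module occurs in every degree $0\le q\le\dim X$.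

For line bundles $\mathcal L_1,\mathcal L_2$ on $X$ the cup product
\begin{equation}\label{eq:cup}
H^{q_1}(X,\mathcal L_1)\otimes H^{q_2}(X,\mathcal L_2)\longrightarrow H^{q_1+q_2}(X,\mathcal L_1\otimes\mathcal L_2)
\end{equation}
is a map of $G$-modules. If it is nonzero, it is a surjection from a tensor product of two irreducible modules onto a third one, and so it exhibits a component of the tensor product geometrically.

\begin{definition}\label{def:cup}
Let $U,V$ be irreducible $G$-modules and $W$ an irreducible component of $U\otimes V$. We say that $W$ is \emph{obtained from the cup product construction} if there are line bundles $\mathcal L_1,\mathcal L_2$ and degrees $q_1,q_2$ such that the three cohomology groups in \eqref{eq:cup} are isomorphic to $U$, $V$, $W$, in this order, and the map \eqref{eq:cup} is nonzero.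
\end{definition}

Which components arise? Let $U=V_\lambda$ and $V=V_\mu$. By a theorem of Kumar, $V_{\overline{\lambda+w\mu}}$ is a component of $V_\lambda\otimes V_\mu$ for every $w\in\mathcal W$. These are the \emph{generalized PRV components}; the longest element $w=w_0$ gives the PRV component. It is known that every $W$ obtained from the cup product construction is a generalized PRV component of multiplicity one. A generalized PRV component $V_\nu$ of $V_\lambda\otimes V_\mu$ has \emph{stable multiplicity one} if for every integer $n\ge1$ the multiplicity of $V_{n\nu}$ in $V_{n\lambda}\otimes V_{n\mu}$ equals $1$. Dimitrov and Roth \cite{DR} write of the cup product construction: ``Moreover, we conjecture that it gives all generalized PRV components of stable multiplicity one.'' We say that $G$ is \emph{good} if this holds for $G$, that is, if for all irreducible $G$-modules $U,V$ every generalized PRV component of $U\otimes V$ of stable multiplicity one is obtained from the cup product construction. Otherwise $G$ is \emph{bad}.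

The first cases support the conjecture. For $w=1$ the component $V_{\lambda+\mu}$ has stable multiplicity one, because the weight $n\lambda+n\mu$ occurs once in $V_{n\lambda}\otimes V_{n\mu}$; and it is obtained in degree zero, because $H^0(X,\mathcal L_{w_0\lambda})\cong V_\lambda$ and a product of two nonzero sections is nonzero. For $G=SL_2$ let $S_a$ be the irreducible module of dimension $a+1$, so that $H^0(\mathbb P^1,\mathcal O(a))\cong S_a\cong H^1(\mathbb P^1,\mathcal O(-a-2))$. For $a\ge b$ the generalized PRV components of $S_a\otimes S_b=S_{a+b}\oplus S_{a+b-2}\oplus\dots\oplus S_{a-b}$ are the two ends, and all multiplicities are one. The lower end is the target of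
\[
H^1(\mathcal O(-a-2))\otimes H^0(\mathcal O(b))\longrightarrow H^1(\mathcal O(b-a-2)),
\]
and this map is nonzero, since Serre duality turns it into the multiplication $H^0(\mathcal O(b))\otimes H^0(\mathcal O(a-b))\to H^0(\mathcal O(a))$. So $SL_2$ is good. For every $G$, stable multiplicity one is necessary for being obtained from the cup product construction, and it is sufficient when one of the three highest weights is regular (Corollary~\ref{cor:good}). Nevertheless the conjecture is false.

\begin{theorem}\label{thm:counter}
Let $G=\mathrm{Spin}_{10}$, with fundamental weights $\varpi_1,\dots,\varpi_5$ as in Section~\ref{sec:D5}. Then $W=V_{\varpi_2+\varpi_3+\varpi_5}$ is a generalized PRV component of $V_{3\varpi_4}\otimes V_{2\varpi_1+2\varpi_5}$ of stable multiplicity one that is not obtained from the cup product construction.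
\end{theorem}

\begin{theorem}\label{thm:class}
The group $G$ is good if and only if every simple factor of $G$ is of type $A_n$, $B_n$, $C_n$, $D_4$ or $G_2$. Thus $G$ is bad as soon as it has a factor of type $D_n$ $(n\ge5)$, $E_6$, $E_7$, $E_8$ or $F_4$.
\end{theorem}

Both theorems come from a criterion, Theorem~\ref{thm:crit}, that translates the two properties into invariant theory of one small module. A generalized PRV component is encoded by three extremal weights with sum zero. They determine a Levi subgroup $L\supset T$ and an $L$-submodule $N$ of the Lie algebra $\mathfrak g$. Stable multiplicity one means that $N$ has no nonconstant $L$-invariant polynomial; being obtained from a cup product means that $N$ has no nonconstant $T$-invariant polynomial. The conjecture therefore asks whether $T$-invariants on $N$ force $L$-invariants. For an arbitrary $L$-module this is false: $xy$ is invariant under the torus of $SL_2$ on $\mathbb C^2$, and $SL_2$ has no nonconstant invariant there. The question is which root systems have room for this phenomenon.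

Section~\ref{sec:triples} states the criterion. Sections~\ref{sec:mult} and~\ref{sec:cup} prove the parts of it that are needed for Theorem~\ref{thm:counter}, which follows in Section~\ref{sec:D5}. Section~\ref{sec:slice} completes the criterion, and Sections~\ref{sec:bad} and~\ref{sec:goodtypes} prove Theorem~\ref{thm:class}. We use Kumar's theorem, Bott's description of $H^q(X,\mathcal L)$ by $\mathfrak n$-cohomology and Kostant's theorem on $\mathfrak n$-cohomology \cite{Kostant}; in Section~\ref{sec:slice} only, we also use Luna's \'etale slice theorem \cite{Luna} and the closedness of orbits of unipotent groups on affine varieties.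

\section{Balanced triples and the criterion}\label{sec:triples}

Let $\Phi$ be the root system, $\mathfrak g=\mathfrak t\oplus\bigoplus_{\alpha\in\Phi}\mathfrak g_\alpha$, and let $(\ ,\ )$ be a $\mathcal W$-invariant inner product on the real span $\mathfrak t^*_{\mathbb R}$ of $\Phi$. Only the signs of the numbers $(\chi,\alpha)$, $\alpha\in\Phi$, will matter, and these do not depend on the inner product, since $(\chi,\alpha)$ is a positive multiple of $\langle\chi,\alpha^\vee\rangle$. An \emph{extremal weight} of an irreducible module $Y$ is a weight in the $\mathcal W$-orbit of its highest weight. Its weight space is a line, the normalizer of $T$ permutes these lines transitively, and every weight of $Y$ has length at most that of an extremal weight.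

\begin{lemma}\label{lem:extremal}
Let $v\ne0$ be a vector of extremal weight $\chi$ and $0\ne A\in\mathfrak g_\alpha$. Then $Av=0$ if and only if $(\chi,\alpha)\ge0$.
\end{lemma}

\begin{proof}
If $(\chi,\alpha)\ge0$, then $|\chi+\alpha|^2=|\chi|^2+2(\chi,\alpha)+|\alpha|^2>|\chi|^2$, so $\chi+\alpha$ is not a weight. If $Av=0$, then $v$ is a highest weight vector for the $\mathfrak{sl}_2$ of $\alpha$, so $\langle\chi,\alpha^\vee\rangle\ge0$.
\end{proof}

The multiplicity of $W$ in $U\otimes V$ is $\dim\operatorname{Hom}_G(W,U\otimes V)$, which is the dimension of the space of $G$-invariant trilinear forms on $U^*\times V^*\times W$: an embedding $\iota\colon W\to U\otimes V$ corresponds to the form $(\phi,\psi,y)\mapsto(\phi\otimes\psi)(\iota y)$. This point of view treats the three modules symmetrically, and we put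
\[
Y_1=U^*,\qquad Y_2=V^*,\qquad Y_3=W .
\]
An invariant form can be nonzero on weight vectors only if their weights add up to zero.

\begin{definition}\label{def:triple}
A \emph{balanced triple} is a triple $\chi=(\chi_1,\chi_2,\chi_3)$ of integral weights with $\chi_1+\chi_2+\chi_3=0$. It is \emph{adapted} to $(U,V,W)$ if $\chi_i$ is an extremal weight of $Y_i$ for $i=1,2,3$. For a balanced triple put
\[
\Phi_\chi=\{\alpha\in\Phi:(\chi_i,\alpha)=0\text{ for all }i\},\qquad
M_\chi=\{\alpha\in\Phi:(\chi_i,\alpha)<0\text{ for exactly two }i\},
\]
let $L_\chi\supset T$ be the Levi subgroup with root system $\Phi_\chi$, and let $N_\chi=\bigoplus_{\alpha\in M_\chi}\mathfrak g_\alpha$. We drop the index $\chi$ from $L$, $M$, $N$ when it is understood.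
\end{definition}

Let $U=V_\lambda$, $V=V_\mu$, $W=V_\nu$. If $\nu=\overline{\lambda+w\mu}$, then $(-\lambda,-w\mu,\lambda+w\mu)$ is adapted. Conversely, an adapted triple has the form $\chi_1=-x\lambda$, $\chi_2=-y\mu$, $\chi_3=x(\lambda+x^{-1}y\mu)$ with $x,y\in\mathcal W$, so $\nu=\overline{\lambda+x^{-1}y\mu}$. Hence adapted triples exist exactly for generalized PRV components, and every balanced triple is adapted to some $(U,V,W)$. If $\chi$ is adapted to $(U,V,W)$, then so is $w\chi$ for $w\in\mathcal W$, and $n\chi$ is adapted to $(V_{n\lambda},V_{n\mu},V_{n\nu})$. We write $m_n$ for the multiplicity of $V_{n\nu}$ in $V_{n\lambda}\otimes V_{n\mu}$.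

It is convenient to record the three numbers attached to a root as a point
\[
\tau(\alpha)=\bigl((\chi_1,\alpha),(\chi_2,\alpha),(\chi_3,\alpha)\bigr)
\]
of the plane $\Pi=\{x\in\mathbb R^3:x_1+x_2+x_3=0\}$. Let $C_i\subset\Pi$ be the open convex cone where $x_i>0$ and the other two coordinates are negative (Figure~\ref{fig:plane}). Then $\Phi_\chi=\{\tau=0\}$ and $M=\{\tau\in C_1\cup C_2\cup C_3\}$. A nonzero point of $\Pi$ lies in some $C_i$, in some $-C_i$, or has exactly one zero coordinate; points of the last kind are called \emph{boundary vectors}. The following facts are immediate.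
\begin{itemize}
\item[(P1)] For $\alpha\notin\Phi_\chi$, one or two of the numbers $(\chi_i,\alpha)$ are negative. Also $M\cap-M=\emptyset$.
\item[(P2)] The linear map $\tau$ vanishes on the span of $\Phi_\chi$. So a root in this span lies in $\Phi_\chi$; and for any $\Sigma\subset\Pi\setminus\{0\}$ the roots with $\tau(\alpha)\in\Sigma$ form a set stable under the Weyl group $\mathcal W_L$ of $\Phi_\chi$, and the sum of their root spaces is an $L$-submodule of $\mathfrak g$. This applies to $M$ and $N$.
\item[(P3)] Replacing $\chi$ by $n\chi$, $n\ge1$, does not change $L,M,N$, and $M_{w\chi}=wM_\chi$.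
\end{itemize}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.25]
\fill[gray!25] (0,0) -- (60:1.6) -- (120:1.6) -- cycle;
\fill[gray!25] (0,0) -- (180:1.6) -- (240:1.6) -- cycle;
\fill[gray!25] (0,0) -- (300:1.6) -- (360:1.6) -- cycle;
\draw (180:1.7) -- (0:1.7);
\draw (240:1.7) -- (60:1.7);
\draw (300:1.7) -- (120:1.7);
\node at (90:1.0) {$C_1$};
\node at (210:1.0) {$C_2$};
\node at (330:1.0) {$C_3$};
\node[right] at (0:1.7) {\small $(0,-,+)$};
\node[above right] at (60:1.7) {\small $(+,-,0)$};
\node[above left] at (120:1.7) {\small $(+,0,-)$};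
\node[left] at (180:1.7) {\small $(0,+,-)$};
\node[below left] at (240:1.7) {\small $(-,+,0)$};
\node[below right] at (300:1.7) {\small $(-,0,+)$};
\end{tikzpicture}
\caption{The plane $x_1+x_2+x_3=0$, cut by the lines $x_i=0$. The shaded open cones $C_1=(+,-,-)$, $C_2=(-,+,-)$, $C_3=(-,-,+)$ consist of the points with exactly two negative coordinates; the six rays carry the points with exactly one zero coordinate, with the signs shown.}
\label{fig:plane}
\end{figure}

We say that a finite subset of a real vector space \emph{lies in an open half-space} if some linear functional is positive on all of its elements; this includes the empty set.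

\begin{theorem}\label{thm:crit}
Let $W$ be a generalized PRV component of $U\otimes V$ and let $\chi$ be any triple adapted to $(U,V,W)$.
\begin{itemize}
\item[(a)] $W$ has stable multiplicity one if and only if $\mathbb C[N_\chi]^{L_\chi}=\mathbb C$.
\item[(b)] $W$ is obtained from the cup product construction if and only if $M_\chi$ lies in an open half-space.
\item[(c)] If $W$ has stable multiplicity one, the adapted triple is unique up to $\mathcal W$.
\end{itemize}
\end{theorem}

The next lemma makes (a) and (b) comparable.

\begin{lemma}\label{lem:half}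
For a balanced triple $\chi$ the following are equivalent.
\begin{itemize}
\item[(i)] $M$ lies in an open half-space.
\item[(ii)] There is no relation $\sum_{\alpha\in M}n_\alpha\alpha=0$ with integers $n_\alpha\ge0$, not all zero.
\item[(iii)] $\mathbb C[N]^T=\mathbb C$.
\item[(iv)] There is a linear functional $h$ on $\mathfrak t^*_{\mathbb R}$ that vanishes on $\Phi_\chi$, is negative on $M$, and is nonzero on every root outside $\Phi_\chi$.
\end{itemize}
They imply $\mathbb C[N]^L=\mathbb C$.
\end{lemma}

\begin{proof}
(i)$\Leftrightarrow$(ii) is Gordan's theorem: (i) fails exactly when $0$ lies in the convex hull of $M$, and then the nonnegative solutions of the rational system $\sum n_\alpha\alpha=0$ form a nonzero rational cone, which contains a nonzero integral point. For (ii)$\Leftrightarrow$(iii), let $z_\alpha$ be the coordinate on $\mathfrak g_\alpha$. The monomials $\prod z_\alpha^{n_\alpha}$ form a basis of $\mathbb C[N]$ consisting of weight vectors, of weights $-\sum n_\alpha\alpha$. For (i)$\Rightarrow$(iv), take a functional that is negative on $M$ and average it over $\mathcal W_L$.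 The average $h$ is negative on $M$ by (P2), and $h(\alpha)=h(s_\alpha\alpha)=-h(\alpha)$ for $\alpha\in\Phi_\chi$. By (P2) a root outside $\Phi_\chi$ is not in the span of $\Phi_\chi$, so it cuts out a proper hyperplane in the space of functionals vanishing on $\Phi_\chi$; a small perturbation of $h$ in this space avoids these hyperplanes and stays negative on $M$. The converse (iv)$\Rightarrow$(i) holds with $-h$. Finally $\mathbb C[N]^L\subset\mathbb C[N]^T$.
\end{proof}

\begin{corollary}\label{cor:good}
\begin{itemize}
\item[(i)] A component obtained from the cup product construction has stable multiplicity one.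
\item[(ii)] $G$ is good if and only if, for every balanced triple, $\mathbb C[N]^L=\mathbb C$ implies that $M$ lies in an open half-space.
\item[(iii)] If $\Phi_\chi=\emptyset$, then $\mathbb C[N]^L=\mathbb C$ implies that $M$ lies in an open half-space. In particular, if the highest weight of $U$, $V$ or $W$ is regular, stable multiplicity one implies that $W$ is obtained from the cup product construction.
\end{itemize}
\end{corollary}

\begin{proof}
Parts (i) and (ii) follow from Theorem~\ref{thm:crit} and Lemma~\ref{lem:half}, since every balanced triple is adapted to some $(U,V,W)$. If $\Phi_\chi=\emptyset$, then $L=T$, and Lemma~\ref{lem:half} applies. If one highest weight is regular, then some $\chi_i$ is orthogonal to no root, so $\Phi_\chi=\emptyset$.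
\end{proof}

\begin{example}\label{ex:sl3}
Let $G=SL_3$ and $U=V=W=\mathfrak{sl}_3$, a self-dual module whose extremal weights are the roots $e_i-e_j$. The triple $\chi=(e_1-e_2,\;e_2-e_3,\;e_3-e_1)$ is adapted, and
\[
\tau(e_1-e_2)=(2,-1,-1),\qquad\tau(e_2-e_3)=(-1,2,-1),\qquad\tau(e_3-e_1)=(-1,-1,2).
\]
So $L=T$ and $M=\{e_1-e_2,e_2-e_3,e_3-e_1\}$. These roots add up to zero, and the product of the three coordinates on $N$ is a nonconstant invariant. The criterion predicts that stable multiplicity one fails, and it does: the invariant forms $\operatorname{tr}(y_1y_2y_3)$ and $\operatorname{tr}(y_2y_1y_3)$ take the values $1,0$ at $(E_{12},E_{23},E_{31})$ and $0,1$ at $(E_{23},E_{12},E_{31})$, so $m_1\ge2$. The conclusion of (c) fails as well: $-\chi$ is adapted, but the only permutation that sends $\chi_1$ to $-\chi_1$ is the transposition $(12)$, which sends $\chi_2$ to $e_1-e_3\ne-\chi_2$.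
\end{example}

\section{A bound for the multiplicity}\label{sec:mult}

Fix an adapted triple $\chi$ and nonzero vectors $v_i\in Y_i$ of weight $\chi_i$. Put
\[
\mathfrak p_i=\mathfrak t\oplus\bigoplus_{(\chi_i,\alpha)\ge0}\mathfrak g_\alpha,\qquad
\mathfrak u_i=\bigoplus_{(\chi_i,\alpha)<0}\mathfrak g_\alpha,\qquad
\mathfrak u=\mathfrak u_1\oplus\mathfrak u_2\oplus\mathfrak u_3 ,
\]
let $P_i\supset L$ be the parabolic subgroup with Lie algebra $\mathfrak p_i$, and let $\mathrm{pr}_i\colon\mathfrak g\to\mathfrak u_i$ be the projection along $\mathfrak p_i$. By Lemma~\ref{lem:extremal}, $P_i$ stabilizes the line $\mathbb Cv_i$. To bound the number of invariant forms $F$ we ask how much of $F$ is determined by the single number $F(v_1,v_2,v_3)$. Moving the three vectors independently gives the polynomial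
\begin{equation}\label{eq:f}
f(A_1,A_2,A_3)=F(e^{A_1}v_1,e^{A_2}v_2,e^{A_3}v_3),\qquad A_i\in\mathfrak u_i .
\end{equation}
The directions in which the three vectors move under one and the same element of $G$ carry no information. The remaining directions form the module $N$.

\begin{lemma}\label{lem:normal}
The subspace $\mathfrak d=\{(\mathrm{pr}_1Z,\mathrm{pr}_2Z,\mathrm{pr}_3Z):Z\in\mathfrak g\}$ is an $L$-submodule of $\mathfrak u$, and $\mathfrak u/\mathfrak d\cong N$ as $L$-modules.
\end{lemma}

\begin{proof}
By (P2), $\mathfrak u_i$ and $\mathfrak p_i$ are $L$-submodules, so the $\mathrm{pr}_i$ are $L$-equivariant. For $i<j$ let $M_{ij}$ be the set of $\alpha\in M$ with $(\chi_i,\alpha)<0$ and $(\chi_j,\alpha)<0$; then $M=M_{12}\sqcup M_{13}\sqcup M_{23}$. Send $(A_1,A_2,A_3)$ to the element of $N$ whose $\mathfrak g_\alpha$-component, for $\alpha\in M_{ij}$, is that of $A_i-A_j$. This map is $L$-equivariant by (P2), it is surjective, and it kills $\mathfrak d$. By (P1), a root $\alpha\notin\Phi_\chi$ contributes two dimensions to $\mathfrak u$ if $\alpha\in M$ and one otherwise, and one dimension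 to $\mathfrak d$; the roots in $\Phi_\chi$ and $\mathfrak t$ contribute nothing to either. So $\dim\mathfrak u-\dim\mathfrak d=|M|$, and the kernel is $\mathfrak d$.
\end{proof}

\begin{example}\label{ex:sl3b}
In Example~\ref{ex:sl3} take $v_1=E_{12}$, $v_2=E_{23}$, $v_3=E_{31}$ and $F=\operatorname{tr}(y_2y_1y_3)$, a nonzero form with $F(v_1,v_2,v_3)=0$. Let $b_1,b_2,b_3$ be the standard basis of $\mathbb C^3$ and $b_i^*$ the dual basis. The conjugate of $E_{ij}$ by $e^A$ is the rank one matrix $(e^Ab_i)(b_j^*e^{-A})$. Hence
\[
f=(b_3^*e^{-A_2}e^{A_1}b_1)\,(b_2^*e^{-A_1}e^{A_3}b_3)\,(b_1^*e^{-A_3}e^{A_2}b_2),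
\]
and the homogeneous part of lowest degree is $(A_1-A_2)_{31}(A_3-A_1)_{23}(A_2-A_3)_{12}$. Here $M_{12}=\{e_3-e_1\}$, $M_{13}=\{e_2-e_3\}$, $M_{23}=\{e_1-e_2\}$. So the lowest term of $f$ descends to $\mathfrak u/\mathfrak d\cong N$, and up to sign it is the cubic invariant found before. The proof below shows that this always happens: a form that vanishes at $(v_1,v_2,v_3)$ leaves a nonconstant invariant on $N$ as its lowest term.
\end{example}

\begin{proposition}\label{prop:mult}
Suppose $\mathbb C[N]^L=\mathbb C$. Then a $G$-invariant trilinear form $F$ on $Y_1\times Y_2\times Y_3$ with $F(v_1,v_2,v_3)=0$ is zero. Consequently $W$ has stable multiplicity one.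
\end{proposition}

\begin{proof}
\emph{The polynomial $f$ determines $F$.} The big cell $\exp(\mathfrak u_i)P_i$ is dense in $G$, and $P_iv_i\subset\mathbb Cv_i$. If $f=0$, then $F(g_1v_1,g_2v_2,g_3v_3)=0$ for all $g_i\in G$, and $F=0$ because $Gv_i$ spans $Y_i$.

\emph{The polynomial $f$ is $L$-invariant.} The group $L$ acts on $\mathbb Cv_i$ by a character that restricts to $\chi_i$ on $T$. The product of the three characters is trivial on $T$, since $\chi$ is balanced, and hence on $L=T\,[L,L]$. For $l\in L$ we have $e^{\operatorname{Ad}(l)A_i}v_i=le^{A_i}l^{-1}v_i$, so invariance of $F$ gives $f(\operatorname{Ad}(l)A)=f(A)$. As $L$ acts linearly on $\mathfrak u$, each homogeneous part of $f$ is $L$-invariant.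

\emph{Invariance of $F$ under $\mathfrak g$.} Fix $Z\in\mathfrak g$ and write $\operatorname{Ad}(e^{-A_i})Z=Z_i'(A_i)+Z_i''(A_i)\in\mathfrak u_i\oplus\mathfrak p_i$. Both terms are polynomial in $A_i$, because $\operatorname{ad}A_i$ is nilpotent, and $Z_i'(0)=\mathrm{pr}_iZ$. We have $Z''_i(A_i)v_i=\beta_i(A_i)v_i$ with a polynomial $\beta_i$, so
\[
Ze^{A_i}v_i=e^{A_i}Z_i'(A_i)v_i+\beta_i(A_i)e^{A_i}v_i .
\]
In the nilpotent Lie algebra $\mathfrak u_i$ the Baker--Campbell--Hausdorff formula reads $e^Ae^{A'}=e^{c(A,A')}$ with $c$ polynomial, $c(A,0)=A$ and $c(0,A')=A'$. Put $\xi_i(A)=\frac d{ds}\big|_{s=0}c(A,sZ_i'(A))$. This is a polynomial vector field on $\mathfrak u_i$ with $\xi_i(0)=\mathrm{pr}_iZ$, and $e^{A}Z_i'(A)v_i=\frac d{ds}\big|_{s=0}e^{A+s\xi_i(A)}v_i$. The identity $F(Zy_1,y_2,y_3)+F(y_1,Zy_2,y_3)+F(y_1,y_2,Zy_3)=0$ at $y_i=e^{A_i}v_i$ becomes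
\begin{equation}\label{eq:pde}
\partial_{(\xi_1,\xi_2,\xi_3)}f+(\beta_1+\beta_2+\beta_3)f=0 .
\end{equation}

\emph{The lowest term.} Suppose $f(0)=0$ and $f\ne0$, and let $f_d$, $d\ge1$, be the nonzero homogeneous part of lowest degree. In \eqref{eq:pde} the second term has no part of degree below $d$, and the part of degree $d-1$ of the first term is the derivative of $f_d$ along the constant vector $(\mathrm{pr}_iZ)_i$. So $f_d$ is invariant under translation by $\mathfrak d$, and $f_d\in\mathbb C[\mathfrak u/\mathfrak d]^L=\mathbb C[N]^L=\mathbb C$ by Lemma~\ref{lem:normal}. A constant that is homogeneous of degree $d\ge1$ is zero, a contradiction.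

Thus $F\mapsto F(v_1,v_2,v_3)$ is injective on invariant forms, and $m_1\le1$. By (P3) the hypothesis holds for $n\chi$, so $m_n\le1$ for all $n$. Kumar's theorem gives $m_n\ge1$.
\end{proof}

\section{Cup products and half-spaces}\label{sec:cup}

\subsection*{Cohomology classes as explicit forms}

Let $\Delta$ be the set of positive roots, $\mathfrak n=\bigoplus_{\alpha\in\Delta}\mathfrak g_\alpha$ the nilradical of the Lie algebra of $B$, and $\rho$ half the sum of $\Delta$. For $w\in\mathcal W$ let
\[
\Delta(w)=\Delta\cap w(-\Delta)=\{\alpha\in\Delta:w^{-1}\alpha\in-\Delta\};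
\]
then $|\Delta(w)|=\ell(w)$ and $\sum_{\alpha\in\Delta(w)}\alpha=\rho-w\rho$. For $\Psi\subset\Delta$ let $\omega_\Psi\in\wedge^{|\Psi|}\mathfrak n^*$ be the wedge product of the coordinates $z_\alpha$, $\alpha\in\Psi$, in some order; its weight is $-\sum_{\alpha\in\Psi}\alpha$.

To decide whether a cup product vanishes we need representatives that can be multiplied. Let $K$ be a maximal compact subgroup of $G$ such that $T_K=K\cap B=K\cap T$ is a maximal torus of $K$; then $X=K/T_K$. The Dolbeault complex of $\mathcal L_\kappa$ is
\[
\bigl(C^\infty(K)\otimes\wedge^\bullet\mathfrak n^*\otimes\mathbb C_\kappa\bigr)^{T_K},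
\]
where $T_K$ acts on $C^\infty(K)$ by right translation. Its differential is the Lie algebra cohomology differential of $\mathfrak n$ acting on $C^\infty(K)$ by complexified right translation (Bott), the group $K$ acts by left translation, and cup product is induced by multiplication of functions and wedge product. For a finite-dimensional module $S$, $s\in S$ and $\phi\in S^*$, let $f_{s,\phi}(k)=\phi(k^{-1}s)$. Left translation acts on $s$ and right translation acts on $\phi$. For irreducible $S$ the Peter--Weyl theorem identifies the $S$-isotypic part of $C^\infty(K)$ under left translation with $S\otimes S^*$ by $s\otimes\phi\mapsto f_{s,\phi}$. The projection onto the $S$-isotypic part commutes with the differential. Therefore the $S$-isotypic part of $H^q(X,\mathcal L_\kappa)$ is $S\otimes H^q(\mathfrak n,S^*)_{-\kappa}$, where $H^\bullet(\mathfrak n,S^*)$ is computed by the complex $\wedge^\bullet\mathfrak n^*\otimes S^*$ and the index denotes a weight space.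

Kostant's theorem \cite{Kostant} describes this cohomology. Let $S^*$ have highest weight $\varsigma$, and let $\phi_{w\varsigma}\in S^*$ be a nonzero vector of weight $w\varsigma$. For each $w\in\mathcal W$ the weight $w(\varsigma+\rho)-\rho$ occurs in the whole complex $\wedge^\bullet\mathfrak n^*\otimes S^*$ with multiplicity one, and its weight space is spanned by $\omega_{\Delta(w)}\otimes\phi_{w\varsigma}$. This vector is a cocycle of degree $\ell(w)$ with nonzero class, and these classes form a basis of $H^\bullet(\mathfrak n,S^*)$. Together with the Borel--Weil--Bott theorem this gives: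
\begin{itemize}
\item[(K)] $H^q(X,\mathcal L_\kappa)\cong S$ if and only if $\kappa=\rho-w(\varsigma+\rho)$ and $q=\ell(w)$ for some $w\in\mathcal W$, and then $s\mapsto[f_{s,\phi_{w\varsigma}}\,\omega_{\Delta(w)}]$ is an isomorphism $S\to H^q(X,\mathcal L_\kappa)$.
\end{itemize}

Let $\lambda_1^*,\lambda_2^*,\nu^*$ be the highest weights of $U^*,V^*,W^*$. Consider $w_1,w_2,w\in\mathcal W$ such that
\begin{equation}\label{eq:data}
\kappa_i=\rho-w_i(\lambda_i^*+\rho),\quad\kappa=\rho-w(\nu^*+\rho)\qquad\text{satisfy}\qquad\kappa=\kappa_1+\kappa_2,\quad\ell(w)=\ell(w_1)+\ell(w_2).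
\end{equation}
By (K), such data are the same as line bundles and degrees with cohomology $U,V,W$ as in Definition~\ref{def:cup}. Let $v_i\in Y_i$, $i=1,2$, be nonzero of weight $\chi_i=w_i\lambda_i^*$, and decompose $U\otimes V=\bigoplus_jW_j$ into irreducible modules with projections $\pi_j$. For $s\in U$, $s'\in V$ we have $f_{s,v_1}f_{s',v_2}=f_{s\otimes s',\,v_1\otimes v_2}=\sum_jf_{\pi_j(s\otimes s'),\,\eta_j}$, where $\eta_j=(v_1\otimes v_2)|_{W_j}\in W_j^*$ has weight $\chi_1+\chi_2$. The target of the cup product is isomorphic to $W$, so the product of the classes of $s$ and $s'$ is the class of the $W$-isotypic part of the product form,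
\begin{equation}\label{eq:product}
\sum_{j:\,W_j\cong W}f_{\pi_j(s\otimes s'),\,\eta_j}\;\omega_{\Delta(w_1)}\wedge\omega_{\Delta(w_2)} .
\end{equation}

\subsection*{From a cup product to a half-space}

\begin{proposition}\label{prop:cupnec}
If $W$ is obtained from the cup product construction, then there is a triple $\chi$ adapted to $(U,V,W)$ with $M_\chi\subset-\Delta$. In particular $M_\chi$ lies in an open half-space.
\end{proposition}

\begin{proof}
Take data \eqref{eq:data} with nonzero cup product. Then $\omega_{\Delta(w_1)}\wedge\omega_{\Delta(w_2)}\ne0$ and $\eta_j\ne0$ for some $j$ with $W_j\cong W$. The vector $\omega_{\Delta(w_1)}\wedge\omega_{\Delta(w_2)}\otimes\eta_j\in\wedge^\bullet\mathfrak n^*\otimes W^*$ is nonzero of weight $-\kappa_1-\kappa_2=w(\nu^*+\rho)-\rho$. By the multiplicity one statement in Kostant's theorem it is proportional to $\omega_{\Delta(w)}\otimes\phi_{w\nu^*}$. Hence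
\begin{equation}\label{eq:partition}
\Delta(w)=\Delta(w_1)\sqcup\Delta(w_2),\qquad\chi_1+\chi_2=w\nu^* .
\end{equation}
Put $\chi_3=-w\nu^*$, an extremal weight of $W$; then $\chi$ is adapted. Let $\alpha\in\Delta$. For $i=1,2$, if $\alpha\notin\Delta(w_i)$, then $(\chi_i,\alpha)=(\lambda_i^*,w_i^{-1}\alpha)\ge0$. If $\alpha\in\Delta(w)$, then $(\chi_3,\alpha)=-(\nu^*,w^{-1}\alpha)\ge0$. So $(\chi_1,\alpha)$, $(\chi_2,\alpha)$, $(\chi_3,\alpha)$ can be negative only if $\alpha$ lies in $\Delta(w_1)$, $\Delta(w_2)$, $\Delta\setminus\Delta(w)$, respectively. By \eqref{eq:partition} these three sets partition $\Delta$. So at most one of the numbers is negative, and $\alpha\notin M_\chi$.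
\end{proof}

\subsection*{From a half-space to a cup product}

For the converse we must find $w_1,w_2,w$ satisfying \eqref{eq:partition}. The condition $\chi_i=w_i\lambda_i^*$ fixes $w_i$ only up to the stabilizer of $\lambda_i^*$, so the difficulty lies with the roots orthogonal to some $\chi_i$. The functional $h$ of Lemma~\ref{lem:half} breaks these ties consistently outside $\Phi_\chi$, and inside $\Phi_\chi$ we are free to choose.

\begin{proposition}\label{prop:cupsuf}
If some triple $\chi$ adapted to $(U,V,W)$ has $M_\chi$ in an open half-space, then $W$ is obtained from the cup product construction.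
\end{proposition}

\begin{proof}
Recall that positive systems are the sets $\{\alpha\in\Phi:g(\alpha)>0\}$ for functionals $g$ that vanish on no root, and that $\mathcal W$ permutes them simply transitively. Let $h$ be as in Lemma~\ref{lem:half}(iv), let $\Delta_L$ be a positive system of $\Phi_\chi$, and let $h_L$ be a functional that is positive on $\Delta_L$. The set $\{h>0\}\sqcup\Delta_L$ is the positive system of $h+\varepsilon h_L$ for small $\varepsilon>0$. Applying an element of $\mathcal W$ to $\chi,h,\Delta_L$, we may assume that it equals $\Delta$. Define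
\[
\Delta_i=\{(\chi_i,\alpha)>0\}\sqcup\{(\chi_i,\alpha)=0,\ h(\alpha)>0\}\sqcup\sigma_i\Delta_L,\qquad\sigma_1=\sigma_2=1,\ \sigma_3=-1 .
\]
This is the positive system of $(\chi_i,\cdot)+\varepsilon h+\varepsilon^2\sigma_ih_L$ for small $\varepsilon$, and $\chi_i$ is dominant for it.

\emph{Each $\alpha\in\Delta$ lies in exactly two of $\Delta_1,\Delta_2,\Delta_3$.} A root in $\Delta_L$ lies in $\Delta_1$ and $\Delta_2$ only. If $h(\alpha)>0$, then $\alpha\notin M$ and $\alpha\notin\Phi_\chi$, so by (P1) exactly one $(\chi_i,\alpha)$ is negative. For that $i$ we have $\alpha\notin\Delta_i$, and for the other two $\alpha\in\Delta_i$.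

Define $w_1,w_2,w$ by $w_i\Delta=\Delta_i$ and $w\Delta=-\Delta_3$. Then $\Delta(w_i)=\Delta\setminus\Delta_i$ and $\Delta(w)=\Delta\cap\Delta_3$. A positive root in $\Delta_3$ is missing from exactly one of $\Delta_1,\Delta_2$, and one outside $\Delta_3$ is missing from neither; so $\Delta(w)=\Delta(w_1)\sqcup\Delta(w_2)$. The weights $w_i^{-1}\chi_i$ and $-w^{-1}\chi_3$ are dominant and extremal, so $\chi_i=w_i\lambda_i^*$ and $-\chi_3=w\nu^*$. Now
\[
\kappa_i=\sum_{\alpha\in\Delta(w_i)}\alpha-\chi_i,\qquad\kappa=\sum_{\alpha\in\Delta(w)}\alpha+\chi_3 ,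
\]
and \eqref{eq:data} holds.

It remains to see that \eqref{eq:product} is a nonzero class. By Lemma~\ref{lem:half} and Proposition~\ref{prop:mult}, there is exactly one $j$ with $W_j\cong W$ (Kumar's theorem gives its existence), and the invariant form $F$ of the inclusion $W_j\subset U\otimes V$ has $\eta_j(v_3)=F(v_1,v_2,v_3)\ne0$. Since $\eta_j$ has the extremal weight $\chi_1+\chi_2=w\nu^*$, it is a nonzero multiple of $\phi_{w\nu^*}$. So \eqref{eq:product} is a nonzero multiple of $f_{\pi_j(s\otimes s'),\phi_{w\nu^*}}\,\omega_{\Delta(w)}$, and by (K) its class is nonzero whenever $\pi_j(s\otimes s')\ne0$.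
\end{proof}

\section{The counterexample in type $D_5$}\label{sec:D5}

We prove Theorem~\ref{thm:counter}, using only Propositions~\ref{prop:mult} and~\ref{prop:cupnec}. The roots of $D_5$ are $\pm e_i\pm e_j$, $1\le i<j\le5$, and $\mathcal W$ consists of the permutations of the coordinates combined with an even number of sign changes. The fundamental weights are $\varpi_k=e_1+\dots+e_k$ for $k\le3$, $\varpi_4=\frac12(1,1,1,1,-1)$ and $\varpi_5=\frac12(1,1,1,1,1)$. The highest weights of $U,V,W$ are
\[
\lambda=3\varpi_4=(\tfrac32,\tfrac32,\tfrac32,\tfrac32,-\tfrac32),\quad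
\mu=2\varpi_1+2\varpi_5=(3,1,1,1,1),\quad
\nu=\varpi_2+\varpi_3+\varpi_5=(\tfrac52,\tfrac52,\tfrac32,\tfrac12,\tfrac12).
\]
Let
\[
\chi_1=(\tfrac32,\tfrac32,\tfrac32,\tfrac32,\tfrac32),\qquad
\chi_2=(-1,-1,1,1,-3),\qquad
\chi_3=(-\tfrac12,-\tfrac12,-\tfrac52,-\tfrac52,\tfrac32).
\]
The sum is zero. Two vectors without zero entries are $\mathcal W$-conjugate when they have the same absolute values and the same parity of the number of minus signs. The parities are even for $\chi_1$ and $-\lambda$, odd for $\chi_2$ and $-\mu$, even for $\chi_3$ and $\nu$. So $\chi$ is adapted, and $W$ is a generalized PRV component.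

With $a\in\{1,2\}$ and $b\in\{3,4\}$, the values of $\tau$ are as follows; the last column of each half counts the roots, and up to sign these are all $20$ positive roots.
\begin{center}
\begin{tabular}{ccc|ccc}
$\alpha$ & $\tau(\alpha)$ & \# & $\alpha$ & $\tau(\alpha)$ & \# \\ \hline
$e_1+e_2$ & $(3,-2,-1)$ & $1$ & $e_a+e_b$ & $(3,0,-3)$ & $4$\\
$e_b+e_5$ & $(3,-2,-1)$ & $2$ & $e_a-e_b$ & $(0,-2,2)$ & $4$\\
$-(e_a+e_5)$ & $(-3,4,-1)$ & $2$ & $e_a-e_5$ & $(0,2,-2)$ & $2$\\
$-(e_3+e_4)$ & $(-3,-2,5)$ & $1$ & $e_b-e_5$ & $(0,4,-4)$ & $2$\\
$e_1-e_2,\ e_3-e_4$ & $(0,0,0)$ & $2$ & & &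
\end{tabular}
\end{center}
Hence $\Phi_\chi=\{\pm(e_1-e_2),\pm(e_3-e_4)\}$ and
\[
M=\{\,e_1+e_2,\quad e_3+e_5,\ e_4+e_5,\quad -e_1-e_5,\ -e_2-e_5,\quad -e_3-e_4\,\}.
\]

\emph{Stable multiplicity one.} The semisimple part of the Lie algebra of $L$ is $\mathfrak{sl}_2\oplus\mathfrak{sl}_2$, with roots $\pm(e_1-e_2)$ and $\pm(e_3-e_4)$. It acts trivially on the lines $\mathfrak g_{e_1+e_2}$ and $\mathfrak g_{-e_3-e_4}$, with coordinates $z$ and $z'$, because adding a root of $\Phi_\chi$ to these roots gives no root. The plane $\mathfrak g_{-e_1-e_5}\oplus\mathfrak g_{-e_2-e_5}$ is the standard module of the first factor and trivial for the second; for $\mathfrak g_{e_3+e_5}\oplus\mathfrak g_{e_4+e_5}$ the roles are reversed. Since $SL_2$ is transitive on $\mathbb C^2\setminus\{0\}$, the group $SL_2\times SL_2$ has a dense orbit in the sum of the two planes, and its invariants on $N$ form the ring $\mathbb C[z,z']$. The monomial $z^iz'^j$ has $T$-weight $-i(e_1+e_2)+j(e_3+e_4)$, which is nonzero unless $i=j=0$. So $\mathbb C[N]^L=\mathbb C$, and Proposition~\ref{prop:mult} applies.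

\emph{Uniqueness of the adapted triple.} Let $\chi'$ be adapted. Up to $\mathcal W$ we have $\chi_1'=\chi_1$, whose stabilizer is the symmetric group $S_5$. The entries of $\chi_2'$ have absolute values $3,1,1,1,1$, and those of $\chi_3'=-\chi_1-\chi_2'$ have absolute values $\frac52,\frac52,\frac32,\frac12,\frac12$. An entry $\pm3$ of $\chi'_2$ gives $|\frac32\pm3|=\frac92$ or $\frac32$, so it is $-3$. An entry $1$ gives $\frac52$ and an entry $-1$ gives $\frac12$, so each occurs twice. Thus $\chi_2'\in S_5\chi_2$ and $\chi'\in\mathcal W\chi$.

\emph{No cup product.} If $W$ were obtained from the cup product construction, then by Proposition~\ref{prop:cupnec}, uniqueness and (P3) the set $M$ would lie in an open half-space. But its six elements add up to zero: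
\begin{equation}\label{eq:six}
(e_1+e_2)+(e_3+e_5)+(e_4+e_5)-(e_1+e_5)-(e_2+e_5)-(e_3+e_4)=0 .
\end{equation}
This proves Theorem~\ref{thm:counter}. The $T$-invariant monomial of \eqref{eq:six} is the product of all six coordinates; it needs the coordinates on the two planes, and these are the ones that $SL_2\times SL_2$ removes.

\section{Stable multiplicity one and slices}\label{sec:slice}

We complete the proof of Theorem~\ref{thm:crit}. What is missing is a way to use the hypothesis $m_n=1$ for all $n$ at once. The numbers $m_n$ are the Hilbert function of one ring of invariants, and $N$ describes the corresponding quotient near one closed orbit. For a reductive group $H$ acting on an affine variety $Y$, write $Y/\!/H$ for the affine variety with coordinate ring $\mathbb C[Y]^H$. We use these standard facts.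
\begin{itemize}
\item[(F1)] Invariants separate disjoint closed $H$-stable subsets of $Y$.
\item[(F2)] Orbits of a unipotent group on an affine variety are closed.
\item[(F3)] If $Y'$ is a closed $B$-stable subset of a $G$-variety, then $GY'$ is closed, because $G/B$ is complete.
\item[(F4)] (Luna's slice theorem \cite{Luna}.) Let $Y$ be a smooth affine $G$-variety, $y\in Y$ a point with closed orbit and stabilizer $H$, and $\mathcal N=T_yY/\mathfrak gy$. There are an affine $H$-stable subvariety $S\ni y$ and \'etale morphisms $Y/\!/G\leftarrow S/\!/H\to\mathcal N/\!/H$. In particular, if $Y$ is irreducible, then $\dim Y/\!/G=\dim\mathcal N/\!/H$.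
\end{itemize}

Keep the notation of Section~\ref{sec:mult}. Let $v=v_1\otimes v_2\otimes v_3$ and let $\mathcal C\subset Y_1\otimes Y_2\otimes Y_3$ be the set of vectors $y_1\otimes y_2\otimes y_3$ with $y_i\in\mathbb C\cdot Gv_i$. It does not depend on the adapted triple, since all extremal vectors of $Y_i$ lie in $\mathbb C\cdot Gv_i$. The group $G$ acts diagonally.

\begin{lemma}\label{lem:cone}
\begin{itemize}
\item[(i)] $\mathcal C$ is a closed irreducible cone, $\mathcal C\setminus\{0\}$ is smooth, and $\dim\mathbb C[\mathcal C]_n^G=m_n$ for $n\ge1$.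
\item[(ii)] The orbit $Gv$ is closed.
\item[(iii)] The stabilizer $H=G_v$ has identity component $L$, and $T_v\mathcal C/\mathfrak gv\cong N\oplus\mathbb C$ as $L$-modules, with $\mathbb C$ trivial.
\end{itemize}
\end{lemma}

\begin{proof}
(i) The group $G^3$ acts on the irreducible module $Y_1\otimes Y_2\otimes Y_3$. The stabilizer of the line $\mathbb Cv$ contains $P_1\times P_2\times P_3$, so the orbit of this line in projective space is complete, hence closed, and $\mathcal C$ is the affine cone over it. The set $\mathcal C\setminus\{0\}$ is an orbit of $G^3\times\mathbb C^*$. Let $\tilde B\subset P_1\times P_2\times P_3$ be a Borel subgroup of $G^3$ containing $T^3$, and let $\tilde\chi$ be its character on $\mathbb Cv$. Sending $\varphi\in\mathbb C[\mathcal C]_n$ to $g\mapsto\varphi(gv)$ embeds $\mathbb C[\mathcal C]_n$ equivariantly into the space of regular functions $\psi$ on $G^3$ with $\psi(gb)=\tilde\chi(b)^n\psi(g)$. This is the space of sections of a line bundle on $G^3/\tilde B$, so it is irreducible. It contains the matrix coefficients of the extremal vector of weight $(n\chi_1,n\chi_2,n\chi_3)$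 in $V_{n\lambda}^*\otimes V_{n\mu}^*\otimes V_{n\nu}$, so it is the dual of this module. As $\mathbb C[\mathcal C]_n\ne0$, the embedding is onto, and the $G$-invariants are the invariant trilinear forms on $V_{n\lambda}^*\times V_{n\mu}^*\times V_{n\nu}$.

(ii) The vector $v$ has weight $0$, so $T$ fixes it, and $Bv$ is an orbit of the unipotent radical of $B$. Apply (F2) and (F3).

(iii) The Lie algebra of $H$ is $\{A\in\mathfrak g:Av=0\}$. It contains $\mathfrak t$, so it is the sum of $\mathfrak t$ and root spaces. For $0\ne A\in\mathfrak g_\alpha$ the three terms of $Av=Av_1\otimes v_2\otimes v_3+\cdots$ have different $T^3$-weights. So $Av=0$ if and only if $Av_i=0$ for all $i$, that is, $(\chi_i,\alpha)\ge0$ for all $i$ by Lemma~\ref{lem:extremal}, that is, $\alpha\in\Phi_\chi$. Hence $H^\circ=L$. The map $\mathfrak u\oplus\mathbb C\to T_v\mathcal C$,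
\[
(A_1,A_2,A_3,c)\longmapsto A_1v_1\otimes v_2\otimes v_3+v_1\otimes A_2v_2\otimes v_3+v_1\otimes v_2\otimes A_3v_3+cv ,
\]
is surjective because $\mathfrak gv_i=\mathfrak u_iv_i+\mathfrak{t}v_i$. It is injective because $A_i\mapsto A_iv_i$ is injective on $\mathfrak u_i$ by Lemma~\ref{lem:extremal} and the four terms have different $T^3$-weights, and it is $L$-equivariant because the three characters of $L$ on the lines $\mathbb Cv_i$ have trivial product. For $Z\in\mathfrak t$ we have $Zv=0$, and for $Z\in\mathfrak g_\alpha$ the vector $Zv$ is the image of $(\mathrm{pr}_1Z,\mathrm{pr}_2Z,\mathrm{pr}_3Z,0)$. So $\mathfrak gv$ corresponds to $\mathfrak d$, and Lemma~\ref{lem:normal} finishes the proof.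
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:crit}]
Suppose first that $W$ has stable multiplicity one. Then $\mathbb C[\mathcal C]^G$ is a graded domain whose graded pieces are lines. If $\sigma\ne0$ has degree one, then $\sigma^n\ne0$ spans the piece of degree $n$, so $\mathbb C[\mathcal C]^G=\mathbb C[\sigma]$. This is the only place where all $n$ are used. By (F1) applied to $Gv$ and $\{0\}$ we get $\sigma(v)\ne0$.

(a) One direction is Proposition~\ref{prop:mult}. For the other, let $Y=\{\sigma\ne0\}\subset\mathcal C\setminus\{0\}$. It is a smooth irreducible affine $G$-variety containing the closed orbit $Gv$, and $\mathbb C[Y]^G=\mathbb C[\sigma,\sigma^{-1}]$. By (F4), $\dim\mathcal N/\!/H=1$ for $\mathcal N=T_v\mathcal C/\mathfrak gv$. The ring $\mathbb C[\mathcal N]^H$ is the ring of invariants of the finite group $H/L$ in $\mathbb C[\mathcal N]^L$, so $\dim\mathcal N/\!/L=1$. By Lemma~\ref{lem:cone}(iii), $\mathbb C[\mathcal N]^L$ is a polynomial ring in one variable over $\mathbb C[N]^L$. Hence $\mathbb C[N]^L$ is a finitely generated domain of dimension zero, so it is $\mathbb C$.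

(c) Let $\chi'$ be another adapted triple, with vector $v'=v_1'\otimes v_2'\otimes v_3'\in\mathcal C$. Again $Gv'$ is closed and $\sigma(v')\ne0$. After rescaling $v_1'$ we have $\sigma(v')=\sigma(v)$, so no invariant separates the two orbits, and $v'=gv$ for some $g\in G$ by (F1). Since $T$ fixes $v'$, the torus $g^{-1}Tg$ lies in $H^\circ=L$. Maximal tori of $L$ are conjugate, so $g^{-1}Tg=lTl^{-1}$ with $l\in L$. Then $gl$ normalizes $T$ and $glv=v'$. Thus $glv_i\in\mathbb Cv_i'$ for each $i$, and $\chi'=w\chi$ for the class $w\in\mathcal W$ of $gl$.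

(b) One direction is Proposition~\ref{prop:cupsuf}. Conversely, let $W$ be obtained from the cup product construction. By Proposition~\ref{prop:cupnec} some adapted $\chi'$ has $M_{\chi'}$ in an open half-space. By Lemma~\ref{lem:half} and Proposition~\ref{prop:mult}, $W$ has stable multiplicity one. By (c), $\chi\in\mathcal W\chi'$, and (P3) gives the claim.
\end{proof}

\section{The bad types}\label{sec:bad}

By Corollary~\ref{cor:good}(ii), Theorem~\ref{thm:class} is a statement about balanced triples. Call a balanced triple \emph{bad} if $\mathbb C[N]^L=\mathbb C$ and $M$ lies in no open half-space; $G$ is bad if and only if it has a bad triple.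

\subsection*{Reduction to simple groups}
Being simply connected, $G$ is the product of its simple factors $G_k$. A balanced triple for $G$ is a family of balanced triples for the $G_k$, with $L=\prod L_k$, $M=\bigsqcup M_k$ and $N=\bigoplus N_k$. So $\mathbb C[N]^L=\bigotimes_k\mathbb C[N_k]^{L_k}$ equals $\mathbb C$ if and only if every factor does, and $M$ lies in an open half-space if and only if every $M_k$ does. Hence a bad triple for $G$ has a bad component. Conversely a bad triple for $G_k$, extended by zero on the other factors (where $M$ is empty), is bad for $G$. From now on $G$ is simple.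

\subsection*{Types $D_n$ $(n\ge5)$, $E_6$, $E_7$, $E_8$}
The Dynkin diagram contains a subdiagram of type $D_5$. Let $\Phi'$ be the set of roots in the span of its five simple roots, and let $\omega$ be the sum of the fundamental weights of the other nodes. A root has coefficients of one sign in the simple roots, so $(\omega,\alpha)=0$ exactly for $\alpha\in\Phi'$. Let $\chi'$ be the triple of Section~\ref{sec:D5}, in the rational span of $\Phi'$, with data $\Phi'_{\chi'},M',N'$ computed in $\Phi'$. The idea is to add a large multiple of $\omega$, so that the new roots in $M$ all point in the direction of $\omega$ and cannot take part in an invariant. Put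
\[
\chi_i=k(\chi_i'+Kc_i\omega),\qquad(c_1,c_2,c_3)=(2,-1,-1),
\]
where $K$ is a large integer and $k\ge1$ is such that the $k\chi_i'$ lie in the root lattice. This is a balanced triple. On $\Phi'$ its map $\tau$ is $k$ times that of $\chi'$. For $\alpha\notin\Phi'$ the signs of $\tau(\alpha)$ are those of $(\omega,\alpha)(2,-1,-1)$. Hence $\Phi_\chi=\Phi'_{\chi'}$ and $M=M'\sqcup\{(\omega,\alpha)>0\}$. The element of $\mathfrak t$ that acts on $\mathfrak g_\alpha$ by $(\omega,\alpha)$ is central in the Lie algebra $\mathfrak l$ of $L$. It acts by $0$ on $N'$ and by positive numbers on the sum $N''$ of the other root spaces, so $N=N'\oplus N''$ as $L$-modules, and a monomial that it kills involves no coordinate of $N''$. Thus $\mathbb C[N]^L=\mathbb C[N']^L$. The algebra $\mathfrak l$ contains the Levi subalgebra of Section~\ref{sec:D5} of the subalgebra $\mathfrak{so}_{10}$ generated by the root spaces of $\Phi'$, so $\mathbb C[N']^L=\mathbb C$. Relation \eqref{eq:six} holds in $M'\subset M$. So $\chi$ is bad.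

\subsection*{Type $F_4$}
The roots are $\pm e_i$, $\pm e_i\pm e_j$ and $\frac12(\pm1,\pm1,\pm1,\pm1)$, and vectors in $\mathbb Z^4$ are integral weights. Let
\[
\chi_1=(0,4,3,3),\qquad\chi_2=(0,-4,0,0),\qquad\chi_3=(0,0,-3,-3).
\]
For $\xi\in\mathbb R^4$ put $p=2\xi_2$ and $q=\xi_3+\xi_4$; then $\tau(\xi)=(2p+3q,-2p,-3q)$. The roots with $p=q=0$ are $\pm e_1$ and $\pm(e_3-e_4)$; they form $\Phi_\chi$, of type $A_1\times A_1$. A root for which exactly one of $p,q$ vanishes has a boundary vector $\tau$. For $pq\ne0$ we need $\xi_2\ne0$ and $\xi_3+\xi_4\ne0$; up to sign this leaves the eight roots below, which therefore form $M$.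
\begin{center}
\begin{tabular}{ccc}
roots & $(p,q)$ & $\tau$\\ \hline
$e_2+e_3,\ e_2+e_4$ & $(2,1)$ & $(7,-4,-3)$\\
$-e_2+e_3,\ -e_2+e_4$ & $(-2,1)$ & $(-1,4,-3)$\\
$\frac12(\pm e_1+e_2+e_3+e_4)$ & $(1,1)$ & $(5,-2,-3)$\\
$\frac12(\pm e_1+e_2-e_3-e_4)$ & $(1,-1)$ & $(-1,-2,3)$
\end{tabular}
\end{center}
The first two rows span standard modules of the $\mathfrak{sl}_2$ with roots $\pm(e_3-e_4)$, on which the $\mathfrak{sl}_2$ with roots $\pm e_1$ acts trivially; for the last two rows the roles are reversed. The invariants of $SL_2$ on two copies of $\mathbb C^2$, that is, on $2\times2$ matrices under left multiplication, are the polynomials in the determinant: an invertible matrix $A$ lies in the orbit of $\operatorname{diag}(1,\det A)$. So the invariants of the semisimple part of $L$ form the ring $\mathbb C[d_1,d_2]$ of two determinants. The weight of $d_1$ is $-\bigl((e_2+e_3)+(-e_2+e_4)\bigr)=-(e_3+e_4)$, and that of $d_2$ is $-\bigl(\frac12(e_1+e_2+e_3+e_4)+\frac12(-e_1+e_2-e_3-e_4)\bigr)=-e_2$. They are linearly independent, so $\mathbb C[N]^L=\mathbb C$. On the other hand, the sums of the two roots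 in rows three, two and four satisfy
\[
(e_2+e_3+e_4)+2(-2e_2+e_3+e_4)+3(e_2-e_3-e_4)=0 ,
\]
so $M$ lies in no open half-space. Thus $F_4$ is bad.

\section{The good types}\label{sec:goodtypes}

Let $G$ be simple of type $A_n$, $B_n$, $C_n$, $D_4$ or $G_2$, and let $\chi$ be a balanced triple such that $M$ lies in no open half-space. We must produce a nonconstant element of $\mathbb C[N]^L$.

\subsection*{Type $G_2$}
If $\Phi_\chi=\emptyset$, use Corollary~\ref{cor:good}(iii). Otherwise the $\chi_i$ are orthogonal to a root in a plane, so $\chi_i=c_i\theta$ for one vector $\theta$, and $\tau(\alpha)=(\theta,\alpha)(c_1,c_2,c_3)$. By (P1) the set $M$ cannot meet both $\{(\theta,\cdot)>0\}$ and $\{(\theta,\cdot)<0\}$, since the signs of $\tau$ depend only on the sign of $(\theta,\alpha)$, and a point of $\Pi$ and its negative are not both in $C_1\cup C_2\cup C_3$. So $M$ lies in an open half-space, contrary to assumption.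

\subsection*{The graph of central weights}
For the classical types the invariants will be traces. Let $\mathfrak l$ be the Lie algebra of $L$ and $\mathfrak z=\{t\in\mathfrak t:\alpha(t)=0\text{ for }\alpha\in\Phi_\chi\}$ its center. A root that vanishes on $\mathfrak z$ lies in the span of $\Phi_\chi$, so by (P2) the centralizer of $\mathfrak z$ in $\mathfrak g$ is $\mathfrak l$. For the same reason $\tau$ factors through restriction to $\mathfrak z$, and we regard it as a linear map on the real span of the restricted weights. Let $\mathfrak g_\beta$ be the $\mathfrak z$-weight spaces of $\mathfrak g$. A nonzero $\mathfrak z$-weight $\beta$ of $\mathfrak g$ is the restriction of a root outside $\Phi_\chi$, so $\tau(\beta)\ne0$. The set $\bar M$ of restrictions of elements of $M$ is the set of $\mathfrak z$-weights $\beta$ of $\mathfrak g$ with $\tau(\beta)\in C_1\cup C_2\cup C_3$, and $N=\bigoplus_{\beta\in\bar M}\mathfrak g_\beta$. Restricting a relation as in Lemma~\ref{lem:half}(ii) gives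
\begin{equation}\label{eq:rel}
\sum_{\beta\in\bar M}n_\beta\beta=0,\qquad n_\beta\ge0\text{ not all zero}.
\end{equation}

Let $R$ be the standard module, so that $\mathfrak g$ is $\mathfrak{sl}(R)$, $\mathfrak{so}(R)$ or $\mathfrak{sp}(R)$, and let $R=\bigoplus_{c\in I}R_c$ be its decomposition into $\mathfrak z$-weight spaces, with weights $\epsilon_c$. An operator $A$ on $R$ has blocks $A_{ab}\colon R_b\to R_a$, and $A\in\mathfrak g_\beta$ has $A_{ab}=0$ unless $\epsilon_a-\epsilon_b=\beta$. Let $\Gamma$ be the directed graph on $I$ with an edge $b\to a$, of \emph{weight} $\epsilon_a-\epsilon_b$, whenever $\epsilon_a-\epsilon_b\in\bar M$. Since $\bar M\cap-\bar M=\emptyset$, there are no loops and no pairs of opposite edges. A \emph{cycle} is a directed cycle $c_1\to c_2\to\dots\to c_k\to c_1$ with distinct vertices, and its \emph{trace function} on $N$ is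
\[
f(A)=\operatorname{tr}\bigl(A_{c_1c_k}\cdots A_{c_3c_2}A_{c_2c_1}\bigr).
\]
The group $L$ commutes with $\mathfrak z$, so it preserves each $R_c$ and acts on blocks by $A_{ab}\mapsto l_aA_{ab}l_b^{-1}$. Hence $f$ is an $L$-invariant homogeneous polynomial of degree $k>0$, and it suffices to find a cycle with $f\not\equiv0$. Two things must be shown: that \eqref{eq:rel} produces a cycle, and that some cycle has a nonzero trace function. For the first we use a simple fact. A \emph{circulation} assigns numbers $\ge0$ to the edges so that at each vertex the inflow equals the outflow. If it is nonzero, a walk along edges with positive value can always be continued, so it repeats a vertex, and $\Gamma$ has a cycle. For the second we choose $A$ so that the composite of the blocks has rank one and maps a vector in its image to a nonzero multiple of itself.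

\subsection*{Type $A$}
Here $\mathfrak l$ consists of the traceless operators that preserve each $R_c$, and its center $\mathfrak z$ of those that are scalar on each $R_c$. So the only linear relation among the $\epsilon_c$ is $\sum(\dim R_c)\epsilon_c=0$, up to a scalar. Consequently, a combination $\sum k_c\epsilon_c$ with $\sum k_c=0$ vanishes only if all $k_c=0$. This shows that different edges have different weights, so $\mathfrak g_{\epsilon_a-\epsilon_b}=\operatorname{Hom}(R_b,R_a)$, and that assigning $n_\beta$ to the edge of weight $\beta$ gives a nonzero circulation. Take a cycle, choose $r_c\in R_c$ and $r_c^*\in R_c^*$ with $r_c^*(r_c)=1$, and let $A$ be the sum of the maps $r_c^*(\cdot)\,r_{c'}$ over the edges $c\to c'$ of the cycle. Then $f(A)=1$. Type $A$ is good.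

\subsection*{Types $B$, $C$, $D$: mirror edges}
Let $\langle x,y\rangle=\delta\langle y,x\rangle$ be the invariant form on $R$, with $\delta=1$ in the orthogonal and $\delta=-1$ in the symplectic case. It pairs $R_c$ with $R_{c'}$ only if $\epsilon_c+\epsilon_{c'}=0$. So we can take $I=\{\pm1,\dots,\pm r\}$, together with $0$ if the zero weight space $R_0$ is nonzero, where $\epsilon_{-c}=-\epsilon_c$, $\epsilon_0=0$, $-0=0$; the form identifies $R_{-c}$ with $R_c^*$. The indices $1,\dots,r$ may be permuted, and any $i$ may be exchanged with $-i$. The elements of $\mathfrak g$ that preserve every $R_c$ form $\mathfrak l=\bigoplus_{i=1}^r\mathfrak{gl}(R_i)\oplus\mathfrak g(R_0)$, with $\mathfrak g(R_0)=\mathfrak{so}(R_0)$ or $\mathfrak{sp}(R_0)$. The center of $\mathfrak g(R_0)$ lies in $\mathfrak z$, which kills $R_0$, so it is zero. (This excludes $\dim R_0=2$ in the orthogonal case.) Hence $\mathfrak z$ consists of the scalars in the $\mathfrak{gl}(R_i)$, and $\epsilon_1,\dots,\epsilon_r$ is a basis of $\mathfrak z^*$.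

A nonzero sum $\epsilon_a+\epsilon_{a'}$ therefore determines the unordered pair $\{a,a'\}$. Writing $\epsilon_a-\epsilon_b=\epsilon_a+\epsilon_{-b}$, we see that the edges with the same weight as $b\to a$ are $b\to a$ and its \emph{mirror} $-a\to-b$. The \emph{self-mirror} edges are those of the form $b\to-b$, of weight $-2\epsilon_b$. For $x,y\in R$ let
\[
\Theta_{x,y}=\langle x,\cdot\rangle y-\delta\langle y,\cdot\rangle x .
\]
Expanding $\langle\Theta u,u'\rangle+\langle u,\Theta u'\rangle$ gives four terms that cancel in pairs, so $\Theta_{x,y}\in\mathfrak g$; and $x\otimes y\mapsto\Theta_{x,y}$ induces the isomorphism $\wedge^2R\cong\mathfrak{so}(R)$, respectively $S^2R\cong\mathfrak{sp}(R)$. For $x\in R_{-b}$ and $y\in R_a$ with $a\ne b$, the operator $\Theta_{x,y}$ has weight $\epsilon_a-\epsilon_b$. Its only blocks are $\langle x,\cdot\rangle y\colon R_b\to R_a$ and $-\delta\langle y,\cdot\rangle x\colon R_{-a}\to R_{-b}$, and they are added if $a=-b$. It follows that $\epsilon_a+\epsilon_{a'}$ is a weight of $\mathfrak g$ for all $a,a'\in I$ with $a'\ne\pm a$, that $\epsilon_b$ is a weight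 if and only if $R_0\ne0$, and that $2\epsilon_b$ is a weight if and only if $\delta=-1$ or $\dim R_b\ge2$.

\begin{lemma}\label{lem:cycle}
The graph $\Gamma$ has a cycle.
\end{lemma}

\begin{proof}
For each $\beta\in\bar M$ choose an edge $b\to a$ of weight $\beta$ and put $n_\beta$ on it and $n_\beta$ on its mirror (so $2n_\beta$ on a self-mirror edge). Write $[\,\cdot\,]$ for the truth value $0$ or $1$. The contribution of $\beta$ to inflow minus outflow at a vertex $c$ is $n_\beta\bigl([a=c]-[a=-c]-[b=c]+[b=-c]\bigr)$. For $c=0$ this is zero. For $c\ne0$ it is $n_\beta$ times the coefficient of $\epsilon_c$ in $\epsilon_a-\epsilon_b$ with respect to a basis $\pm\epsilon_1,\dots,\pm\epsilon_r$ containing $\epsilon_c$, and the sum over $\beta$ vanishes by \eqref{eq:rel}. So we have a nonzero circulation.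
\end{proof}

The new difficulty is that the blocks along a cycle are no longer independent: mirror blocks determine each other, and in the orthogonal case a self-mirror block is a skew form, which vanishes on the diagonal. The next lemma lists cases where this does no harm.

\begin{lemma}\label{lem:nonzero}
The trace function of a cycle is nonzero in each of the following cases.
\begin{itemize}
\item[(a)] $\delta=1$ and the cycle has no self-mirror edge.
\item[(b)] $\delta=-1$ and the cycle contains no segment $b\to0\to-b$.
\item[(c)] $\delta=1$, the cycle has exactly one self-mirror edge $b\to-b$, and the segment $d\to b\to-b\to c$ around it has $d\ne-c$.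
\end{itemize}
\end{lemma}

\begin{proof}
Choose $r_{\pm i}\in R_{\pm i}$ with $\langle r_{-i},r_i\rangle=1$, and for $\delta=1$ and $R_0\ne0$ choose $r_0\in R_0$ with $\langle r_0,r_0\rangle=1$. Then $\langle r_{-c},r_c\rangle=\pm1$ whenever $r_c$ is defined.

(a) For each weight $\beta$ of an edge of the cycle choose one edge $b\to a$ of the cycle of that weight, and let $A\in N$ be the sum of the operators $\Theta_{r_{-b},r_a}$. Let $c\to c'$ be an edge of the cycle. Only the summand of weight $\epsilon_{c'}-\epsilon_c$ contributes to $A_{c'c}$. If $c\to c'$ is the chosen edge, then $A_{c'c}=\langle r_{-c},\cdot\rangle r_{c'}$. If it is the mirror $-a\to-b$, then $A_{c'c}=-\delta\langle r_a,\cdot\rangle r_{-b}=-\delta\langle r_{-c},\cdot\rangle r_{c'}$. So $f(A)=\pm\prod_j\langle r_{-c_j},r_{c_j}\rangle\ne0$.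

(b) Treat the edges that avoid $0$ as in (a). A self-mirror edge $b\to-b$ has the block $\Theta_{r_{-b},r_{-b}}=2\langle r_{-b},\cdot\rangle r_{-b}$, which has the required form. There is no $r_0$ now. If the cycle passes through $0$, it does so once, as $b\to0\to a$ with $a\ne-b$. The mirrors $0\to-b$ and $-a\to0$ are then not in the cycle, so the two blocks can be chosen freely. Take $y,y'\in R_0$ with $\langle y',y\rangle=1$ and use the summands $\Theta_{r_{-b},y}$ and $\Theta_{y',r_a}$. Then $A_{0b}=\langle r_{-b},\cdot\rangle y$ and $A_{a0}=\langle y',\cdot\rangle r_a$, and $f(A)\ne0$ as before.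

(c) The mirrors of $-b\to c$ and $d\to b$ are $-c\to b$ and $-b\to-d$; they are not in the cycle because $d\ne-c$. We have $\dim R_b\ge2$. Take independent $y,y'\in R_b$ and $x,x'\in R_{-b}$ with $\langle x,y\rangle=\langle x',y'\rangle=1$ and $\langle x',y\rangle=0$. For the edges $d\to b$, $b\to-b$, $-b\to c$ use the summands $\Theta_{r_{-d},y}$, $\Theta_{x,x'}$, $\Theta_{y',r_c}$, and treat the other edges as in (a). The composite $R_b\to R_b$ has image in $\mathbb Cy$, and it maps $y\mapsto\langle x,y\rangle x'-\langle x',y\rangle x=x'\mapsto r_c\mapsto\dots\mapsto\pm r_d\mapsto\pm y$. So $f(A)=\pm1$.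
\end{proof}

\subsection*{The orthogonal case with $R_0\ne0$; type $B$}
If $b\to-b$ is an edge, then $-2\epsilon_b\in\bar M$. Now $-\epsilon_b$ is a weight of $\mathfrak g$ and $\tau(-\epsilon_b)=\frac12\tau(-2\epsilon_b)$, so $-\epsilon_b\in\bar M$, and $b\to0$ and $0\to-b$ are edges. Replace every self-mirror edge of a cycle by such a detour. The result is a closed directed walk without self-mirror edges, and it contains a cycle; apply Lemma~\ref{lem:nonzero}(a). In type $B$ the dimension of $R$ is odd, so $R_0\ne0$ always. Type $B$ is good.

\subsection*{Type $C$}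
Take a cycle of minimal length. If it contained $b\to0\to-b$, then $-\epsilon_b\in\bar M$, hence $-2\epsilon_b\in\bar M$ because this weight always occurs, and the edge $b\to-b$ would give a shorter cycle. Apply Lemma~\ref{lem:nonzero}(b). Type $C$ is good.

\subsection*{Type $D_4$}
It remains to treat $\delta=1$, $R_0=0$, $n_1+\dots+n_r=4$, where $n_i=\dim R_i$. Take a cycle. By Lemma~\ref{lem:nonzero}(a) we may assume that it has a self-mirror edge, which we label $1\to-1$. Then $n_1\ge2$, and the segment $d\to1\to-1\to c$ has $c,d\ne\pm1$ because $-1\to1$ is not an edge.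

\emph{Two self-mirror edges.} A second one needs a second index with $n_i\ge2$, so $n_1=n_2=2$, $r=2$, and the cycle is $1\to-1\to c\to-c\to1$ with $c=\pm2$. The block $P=A_{c,-1}$ is arbitrary and its mirror is $A_{1,-c}=-P^*$, with $P^*$ the adjoint for the form. The blocks $S=A_{-1,1}$ and $S'=A_{-c,c}$ are arbitrary skew maps. In dual bases of $R_{\pm1}$ and of $R_{\pm c}$ take for $P$ the identity matrix and for $S,S'$ the skew matrix $J$ with $J^2=-1$. Then $f=-\operatorname{tr}(P^*S'PS)=-\operatorname{tr}J^2=2$.

\emph{One self-mirror edge.} If $d\ne-c$, apply Lemma~\ref{lem:nonzero}(c). Let $d=-c$. The path from $c$ to $-c$ avoids $\pm1$ and is not a single edge, so it uses a third index. Hence $r=3$ and $(n_1,n_2,n_3)=(2,1,1)$. The path cannot pass through both vertices of the third index, since they would be joined by a self-mirror edge. After relabeling, the cycle is $1\to-1\to2\to3\to-2\to1$, so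
\begin{equation}\label{eq:four}
-2\epsilon_1,\quad\epsilon_1+\epsilon_2,\quad\epsilon_3-\epsilon_2,\quad-\epsilon_3-\epsilon_2\ \in\bar M ,
\end{equation}
and the mirror $2\to-3$ of $3\to-2$ is an edge too. For this cycle the skew form is evaluated on the diagonal, so we look for another cycle. If one of the six weights $\pm(\epsilon_1-\epsilon_2)$, $\pm(\epsilon_1+\epsilon_3)$, $\pm(\epsilon_1-\epsilon_3)$ lies in $\bar M$, the table gives one.
\begin{center}
\begin{tabular}{cccc}
weight & new edge & cycle & Lemma~\ref{lem:nonzero}\\ \hline
$\epsilon_2-\epsilon_1$ & $1\to2$ & $1\to2\to3\to-2\to1$ & (a)\\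
$\epsilon_1-\epsilon_2$ & $2\to1$ & $1\to-1\to2\to1$ & (c)\\
$\epsilon_1+\epsilon_3$ & $-1\to3$ & $1\to-1\to3\to-2\to1$ & (c)\\
$-\epsilon_1-\epsilon_3$ & $3\to-1$ & $-1\to2\to3\to-1$ & (a)\\
$\epsilon_1-\epsilon_3$ & $3\to1$ & $1\to-1\to2\to3\to1$ & (c)\\
$\epsilon_3-\epsilon_1$ & $-3\to-1$ & $-1\to2\to-3\to-1$ & (a)
\end{tabular}
\end{center}
Suppose that none of the six lies in $\bar M$. They are nonzero weights of $\mathfrak g$, so their images under $\tau$ are nonzero and lie in no $\pm C_i$: they are boundary vectors. Let $\mathbf a,\mathbf b,\mathbf c,\mathbf c'$ be the images under $\tau$ of the four weights \eqref{eq:four}. Then $\mathbf a+2\mathbf b+\mathbf c+\mathbf c'=0$, and $\mathbf a+\mathbf b=\tau(\epsilon_2-\epsilon_1)$, $\mathbf b+\mathbf c=\tau(\epsilon_1+\epsilon_3)$, $\mathbf b+\mathbf c'=\tau(\epsilon_1-\epsilon_3)$ are boundary vectors. Here the graph gives no more information, and the plane $\Pi$ takes over.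

\begin{lemma}\label{lem:plane}
There are no $\mathbf a,\mathbf b,\mathbf c,\mathbf c'\in C_1\cup C_2\cup C_3$ such that $\mathbf a+2\mathbf b+\mathbf c+\mathbf c'=0$ and $\mathbf a+\mathbf b$, $\mathbf b+\mathbf c$, $\mathbf b+\mathbf c'$ are boundary vectors.
\end{lemma}

\begin{proof}
Permuting coordinates, let $\mathbf b=(p,-s,s-p)\in C_1$ with $0<s<p$. None of $\mathbf a,\mathbf c,\mathbf c'$ lies in $C_1$, since its sum with $\mathbf b$ would lie in $C_1$. If none were in $C_2$, all four vectors would have negative second coordinate, against the relation; the third coordinate shows in the same way that one of them is in $C_3$. Vectors in $C_1+C_2$ have negative third coordinate, so the boundary vectors among them have signs $(0,+,-)$ or $(+,0,-)$. Vectors in $C_1+C_3$ have negative second coordinate, so the boundary vectors among them have signs $(0,-,+)$ or $(+,-,0)$. We may exchange the last two coordinates, and we may exchange $\mathbf c$ and $\mathbf c'$. According to whether $\mathbf c,\mathbf c'$ lie in the same cone or not, two cases remain. In both we use $(\mathbf b+\mathbf c)+(\mathbf b+\mathbf c')=-\mathbf a$.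

\emph{Case I: $\mathbf a\in C_3$ and $\mathbf c,\mathbf c'\in C_2$.} Here $-\mathbf a$ has signs $(+,+,-)$, so both types of boundary vector in $C_1+C_2$ occur. Up to exchange, $\mathbf b+\mathbf c=(0,m,-m)$ and $\mathbf b+\mathbf c'=(n,0,-n)$ with $m,n>0$. Then $\mathbf c=(-p,m+s,p-s-m)\in C_2$ gives $m+s>p$, and the first coordinate $n-p$ of $\mathbf c'\in C_2$ gives $n<p$. Since $\mathbf a=(-n,-m,m+n)$, we get $\mathbf a+\mathbf b=(p-n,\,-m-s,\,m+s-p+n)$, with signs $(+,-,+)$. This is not a boundary vector.

\emph{Case II: $\mathbf a,\mathbf c\in C_2$ and $\mathbf c'\in C_3$.} Here $-\mathbf a$ has signs $(+,-,+)$. The third coordinate of $\mathbf b+\mathbf c$ is negative, so that of $\mathbf b+\mathbf c'$ is positive and $\mathbf b+\mathbf c'=(0,-m,m)$. The first coordinate then forces $\mathbf b+\mathbf c=(n,0,-n)$, with $m,n>0$. The first coordinate $n-p$ of $\mathbf c\in C_2$ gives $n<p$, and the second coordinate $s-m$ of $\mathbf c'\in C_3$ gives $m>s$. Since $\mathbf a=(-n,m,n-m)$, the first two coordinates $p-n$ and $m-s$ of $\mathbf a+\mathbf b$ are positive, so the third is negative. This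 is not a boundary vector.
\end{proof}

So the last case does not occur, and $D_4$ is good. With Section~\ref{sec:bad} this proves Theorem~\ref{thm:class}.

\begin{remark}\label{rem:D5graph}
The graph shows where the argument breaks in type $D_5$. For the triple of Section~\ref{sec:D5} we have $R_0=0$ and $(n_1,n_2,n_3)=(2,2,1)$, where $\epsilon_1,\epsilon_2,\epsilon_3$ are the restrictions of $e_1,e_3,e_5$, and $\bar M=\{2\epsilon_1,\ \epsilon_2+\epsilon_3,\ -\epsilon_1-\epsilon_3,\ -2\epsilon_2\}$. The graph $\Gamma$ is the single cycle
\[
-1\to1\to-3\to2\to-2\to3\to-1 .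
\]
The component of $A$ of weight $\epsilon_2+\epsilon_3$ is $\Theta_{r_3,y}$ for some $y\in R_2$, so $A_{2,-3}=\langle r_3,\cdot\rangle y$ and $A_{3,-2}=-\langle y,\cdot\rangle r_3$. The composite along $-3\to2\to-2\to3$ contains the factor $\langle y,A_{-2,2}\,y\rangle$, which is zero because $A_{-2,2}$ is skew. So the only trace function vanishes.
\end{remark}

\begin{thebibliography}{9}

\bibitem{DR}
Ivan Dimitrov and Mike Roth,
\emph{Geometric realization of PRV components and the Littlewood-Richardson cone},
arXiv:0909.2356 (2009).

\bibitem{Kostant}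
Kostant, theorem on $\mathfrak n$-cohomology,
Ann. of Math. \textbf{74} (1961).

\bibitem{Luna}
Luna, \'etale slice theorem (1973).

\end{thebibliography}
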